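
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture (Kalton)}
\newtheorem{remark}[lemma]{Remark}

\title{Unconditional decompositions into planes\\ with the largest possible GL-l.u.st.\ constant}


\begin{abstract}
For a finite-dimensional normed space $E$, the Gordon--Lewis constant ${\rm gl}(E)$ is at most the GL-l.u.st.\ constant $\chi_u(E)$. Kalton conjectured that, for the $kn$-dimensional initial blocks of spaces with an unconditional decomposition into $k$-dimensional summands, the supremum of $\chi_u/{\rm gl}$ is of order $(\log n)^{k-1}$. We show that for every $k\ge2$ it is of order $\sqrt n$, whatever bound is imposed on the unconditional constant of the decomposition. So the conjecture fails for every $k\ge2$. The same construction shows that the supremum of $\chi_u/{\rm gl}$ over all $n$-dimensional spaces is of order $\sqrt n$. It puts a plane at each point of an $m\times m$ grid and uses three families of lines of the grid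 to force three preferred directions in every plane, one more than a basis of a plane can contain. A variant gives superreflexive spaces for which the ratio grows like a power of $n$.
\end{abstract}

\section{The question and the answer}

All Banach spaces are real, operators are bounded and linear, and $E$ always denotes a finite-dimensional normed space. We put $1/\infty=0$.

\subsection*{Two constants}

A basis $(b_i)$, finite or infinite, of a Banach space $U$ is unconditional with constant $C$ if $\|\sum\varepsilon_ia_ib_i\|\le C\|\sum a_ib_i\|$ for all (finitely nonzero) scalars $a_i$ and all signs $\varepsilon_i=\pm1$. The smallest such $C$ is the unconditional constant of the basis. Let $\chi(U)$ be the infimum of these constants over all unconditional bases of $U$. The \emph{GL-l.u.st.\ constant} of $E$ is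
\[
\chi_u(E)=\inf\bigl\{\|A\|\,\|B\|\,\chi(U)\bigr\},
\]
the infimum being over all spaces $U$ with an unconditional basis and all operators $A:E\to U$, $B:U\to E$ with $BA=I_E$. It measures how well $E$ sits as a complemented subspace of a space with an unconditional basis.

The \emph{Gordon--Lewis constant} is defined by factoring operators. For a Banach space $F$ and an operator $A:E\to F$ let
\[
\Pi_1(A)=\inf\Bigl\{C>0:\ \sum_{i=1}^m\|Ax_i\|\le C\sup_{\pm}\Bigl\|\sum_{i=1}^m\pm x_i\Bigr\|\ \text{ for all } m\ge1,\ x_1,\dots,x_m\in E\Bigr\}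
\]
be its $1$-absolutely summing norm, and let
\[
\gamma_1(A)=\inf\bigl\{\|\alpha\|\,\|\beta\|:\ \beta\alpha=i_FA,\ \alpha:E\to L^1(\mu),\ \beta:L^1(\mu)\to F''\bigr\},
\]
the infimum being over all measures $\mu$ and all such $\alpha,\beta$, where $i_F:F\to F''$ is the canonical inclusion. Then ${\rm gl}(E)$ is the infimum of all $c>0$ such that $\gamma_1(A)\le c\,\Pi_1(A)$ for every Banach space $F$ and every operator $A:E\to F$.

It is known that ${\rm gl}(E)\le\chi_u(E)$. So every lower bound for ${\rm gl}(E)$ is a lower bound for $\chi_u(E)$, and one asks how much can be lost in this way. Let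
\[
c_n=\sup\Bigl\{\frac{\chi_u(E)}{{\rm gl}(E)}:\ \dim E=n\Bigr\}.
\]
It is known that $c\log n\le c_n\le\sqrt n$ with an absolute constant $c>0$. The lower bound comes from the spaces $Z_2^n$, the $2n$-dimensional initial blocks of the Kalton--Peck space $Z_2$, for which $\chi_u(Z_2^n)/{\rm gl}(Z_2^n)$ has order $\log n$.

\subsection*{Decompositions into small blocks}

The space $Z_2$ has an unconditional decomposition into planes. In general, a Banach space $X$ has a \emph{$k$-UFDD} if it has an unconditional finite-dimensional decomposition $X=\bigoplus_{j\ge1}X_j$ with $\dim X_j=k$ for every $j$. If $P_j$ is the associated projection onto $X_j$, the unconditional constant of the decomposition is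
\[
\sup\Bigl\{\Bigl\|\sum_{j=1}^N\varepsilon_jP_j\Bigr\|:\ N\ge1,\ \varepsilon_j=\pm1\Bigr\}\ \ge1 .
\]
The $kn$-dimensional initial block of $X$ is $X_1\oplus\dots\oplus X_n$. For integers $k,n\ge1$ and real $K\ge1$, let $c_n^{(k,K)}$ be the supremum of $\chi_u(E)/{\rm gl}(E)$ over the $kn$-dimensional initial blocks $E$ of all spaces $X$ with a $k$-UFDD of unconditional constant at most $K$.

For such $E$ the constant ${\rm gl}(E)$ is harmless, since ${\rm gl}(E)\le kK$ (Lemma~\ref{lem:gl}). What remains is whether unconditionality \emph{between} the blocks, together with their small dimension, keeps $\chi_u(E)$ small. For $k=1$ it does, since the decomposition is given by an unconditional basis. For $k=2$ the spaces $Z_2^n$ show that a factor $\log n$ can occur. One may guess that each further dimension costs one more logarithm. This is the following conjecture, for which our source is \cite{GJMR}.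

\begin{conjecture}
For every integer $k\ge1$ and every $K\ge1$ there are constants $0<a\le b$, depending only on $k$ and $K$, such that
\[
a(\log n)^{k-1}\le c_n^{(k,K)}\le b(\log n)^{k-1}\qquad\text{for all } n\ge2 .
\]
\end{conjecture}

\subsection*{Results}

The conjecture is trivially true for $k=1$ and false for every $k\ge2$. Already planes allow the largest growth compatible with John's theorem.

\begin{theorem}\label{thm:A}
For all integers $k\ge2$, $n\ge1$ and all $K\ge1$,
\[
\frac{\sqrt n}{12\sqrt2}\ \le\ c_n^{(k,K)}\ \le\ \sqrt{kn}.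
\]
For $k=1$, $1\le c_n^{(1,K)}\le K$. Since $\sqrt n/(\log n)^{k-1}\to\infty$, for $k\ge2$ no constant $b$ as in the conjecture exists, whatever $K\ge1$ is.
\end{theorem}

\begin{theorem}\label{thm:B}
$\frac1{24}\sqrt n\le c_n\le\sqrt n$ for all $n\ge1$.
\end{theorem}

In the proof of Theorem~\ref{thm:A} the space $X$ depends on $n$. For $k=2$ a single space also gives the order $\sqrt n$, by the case $p=1$, $q=\infty$ of the next theorem.

\begin{theorem}\label{thm:C}
Let $1\le p\le q\le\infty$ and $\theta=\frac1p-\frac1q$. There is a reflexive space $X_{p,q}$ with a $2$-UFDD of unconditional constant $1$ such that all its $2n$-dimensional initial blocks $Y_n$ satisfy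
\[
{\rm gl}(Y_n)\le2,\qquad \frac{\chi_u(Y_n)}{{\rm gl}(Y_n)}\ge\frac1{20}\,n^{\theta/2}\qquad(n\ge1).
\]
If $1<p\le q<\infty$, then $X_{p,q}$ is superreflexive.
\end{theorem}

In particular $X_{1,\infty}$ attains the maximal order $\sqrt n$ for all $n$, and power growth occurs even in superreflexive spaces.

\subsection*{The idea}

We put a copy of $\mathbb R^2$ at every point of the grid $\mathbb Z_m\times\mathbb Z_m$ and look at rows, columns and antidiagonals. In the main case the norm is chosen so that, over one line of the $s$-th family ($s=1,2,3$), the space looks like $\ell_1^m\oplus\ell_\infty^m$, where the $\ell_\infty^m$ part consists of the multiples of a fixed direction $w_s\in\mathbb R^2$ in each plane. A well-behaved basis has to respect this splitting, so it should contain the direction $w_s$ in most planes of the line. Each point of the grid lies on three lines, one from each family, so the plane at that point is asked to have three pairwise independent directions $w_1,w_2,w_3$ in one basis. This is impossible, and a quantitative form (Lemma~\ref{lem:plane}),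 averaged over the grid, gives $\chi_u\ge m/(3\sqrt2)$ in dimension $2m^2$.

Section~\ref{sec:general} collects four general estimates. Section~\ref{sec:plane} treats one plane. Section~\ref{sec:spaces} defines the spaces and gives the argument for bases that respect the planes, where it is shortest. Section~\ref{sec:main} extends it to arbitrary unconditional factorizations, and Sections~\ref{sec:AB} and~\ref{sec:C} prove the theorems.

\section{Four general estimates}\label{sec:general}

\begin{lemma}\label{lem:general}
Let $\dim E=N\ge1$.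
\begin{enumerate}
\item[(a)] ${\rm gl}(E)\ge1$ and $\chi_u(E)\ge1$.
\item[(b)] $\chi_u(E)\le\sqrt N$.
\item[(c)] If $G$ is a finite-dimensional normed space and $J:E\to G$, $P:G\to E$ satisfy $\|J\|,\|P\|\le1$ and $PJ=I_E$, then $\chi_u(E)\le\chi_u(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\in E^*$ with $\|f\|=1$, viewed as an operator $E\to\mathbb R$. For a suitable choice of signs, $\sum|f(x_i)|=f(\sum\pm x_i)\le\sup_\pm\|\sum\pm x_i\|$, so $\Pi_1(f)\le1$, while $\gamma_1(f)\ge\|f\|=1$. So $\gamma_1(f)\le c\,\Pi_1(f)$ forces $c\ge1$, and ${\rm gl}(E)\ge1$. Also $BA=I_E$ forces $\|A\|\|B\|\ge1$, and $\chi(U)\ge1$ for every $U\ne\{0\}$.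

(b) By John's theorem there is an isomorphism $A:E\to\ell_2^N$ with $\|A\|\|A^{-1}\|\le\sqrt N$. Take $U=\ell_2^N$, for which $\chi(U)=1$, and $B=A^{-1}$.

(c) If $A:G\to U$ and $B:U\to G$ satisfy $BA=I_G$, then $(PB)(AJ)=PJ=I_E$, and $\|PB\|\|AJ\|\le\|B\|\|A\|$.
\end{proof}

The next lemma says that blocks of bounded dimension, put together unconditionally, have bounded Gordon--Lewis constant. Recall that every $d$-dimensional normed space has an \emph{Auerbach basis}: a basis $y_1,\dots,y_d$ of unit vectors whose biorthogonal functionals have norm $1$.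

\begin{lemma}\label{lem:gl}
Let $E=X_1\oplus\dots\oplus X_N$ with $\dim X_j\le d$, and suppose $\|\sum_j\varepsilon_jx_j\|\le K\|\sum_jx_j\|$ for all signs $\varepsilon_j$ and all $x_j\in X_j$. Then ${\rm gl}(E)\le dK$.
\end{lemma}

\begin{proof}
Let $P_j$ be the projection of $E$ onto $X_j$ along the other summands. Let $A:E\to F$ and $x\in E$, so that $x=\sum_jP_jx$. By the definition of $\Pi_1$ and the hypothesis,
\[
\sum_j\|AP_jx\|\le\Pi_1(A)\sup_\pm\Bigl\|\sum_j\pm P_jx\Bigr\|\le K\,\Pi_1(A)\|x\| .
\]
Let $(y_{ji})_{i\le d_j}$, $d_j\le d$, be an Auerbach basis of $A(X_j)$ with biorthogonal functionals $y_{ji}^*$ on $A(X_j)$. Define $\alpha$ from $E$ to the space $\ell_1$ over the finite set of pairs $(j,i)$ by $\alpha x=(y_{ji}^*(AP_jx))_{j,i}$, and define $\beta:\ell_1\to F$ by sending the $(j,i)$-th unit vector to $y_{ji}$. Then $\beta\alpha=A$, $\|\beta\|\le1$, and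
\[
\|\alpha x\|\le\sum_jd_j\|AP_jx\|\le dK\,\Pi_1(A)\|x\| .
\]
Composing $\beta$ with $i_F$ gives $\gamma_1(A)\le dK\,\Pi_1(A)$.
\end{proof}

\section{Three directions in one plane}\label{sec:plane}

On $\mathbb R^2$ consider the functionals
\[
e_1(v)=v_1,\qquad e_2(v)=v_2,\qquad e_3(v)=v_1+v_2
\]
and vectors spanning their kernels,
\[
w_1=(0,1),\qquad w_2=(1,0),\qquad w_3=(1,-1).
\]
Thus
\begin{equation}\label{eq:ew}
e_s(w_s)=0,\qquad |e_t(w_s)|=1\quad(t\ne s).
\end{equation}
For a functional $u$ on a space and a vector $v$ in it, $u\otimes v$ denotes the operator $z\mapsto u(z)v$, whose trace is $u(v)$.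

What obstructs a basis $(a,a')$ of $\mathbb R^2$ from containing the direction $w_s$? Let $u$ be the functional with $u(a)=1$, $u(a')=0$, so that $T=u\otimes a$ is the projection onto the span of $a$ along $a'$. If $a$ or $a'$ is proportional to $w_s$, then $Tw_s$ is a multiple of $w_s$, so $e_s(Tw_s)=0$. Conversely, $e_s(Tw_s)=u(w_s)e_s(a)$ vanishes only if $w_s$ is proportional to $a'$ or to $a$. Since three pairwise independent directions do not fit into one basis, the three numbers $e_s(Tw_s)$ cannot all vanish. We need a quantitative form, for all operators of rank at most one.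

\begin{lemma}\label{lem:plane}
Let $u$ be a linear functional on $\mathbb R^2$ and $v\in\mathbb R^2$. Then
\[
|u(v)|\le\sqrt2\,\sum_{s=1}^3|u(w_s)|\,|e_s(v)| .
\]
\end{lemma}

\begin{proof}
Let $\begin{pmatrix}t_{11}&t_{12}\\t_{21}&t_{22}\end{pmatrix}$ be the matrix of $T=u\otimes v$ and put $\tau_s=e_s(Tw_s)=u(w_s)e_s(v)$. Since $Tw_1=(t_{12},t_{22})$, $Tw_2=(t_{11},t_{21})$ and $Tw_3=Tw_2-Tw_1$,
\[
\tau_1=t_{12},\qquad \tau_2=t_{21},\qquad \tau_3=t_{11}-t_{12}+t_{21}-t_{22} .
\]
Hence $t_{11}-t_{22}=\tau_3+\tau_1-\tau_2$. Since $T$ has rank at most one, $t_{11}t_{22}=t_{12}t_{21}=\tau_1\tau_2$. Therefore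
\begin{align*}
u(v)^2&=(t_{11}+t_{22})^2=(t_{11}-t_{22})^2+4t_{11}t_{22}
\le\Bigl(\sum_s|\tau_s|\Bigr)^2+4|\tau_1\tau_2|\\
&\le\Bigl(\sum_s|\tau_s|\Bigr)^2+(|\tau_1|+|\tau_2|)^2\le2\Bigl(\sum_s|\tau_s|\Bigr)^2 . \qedhere
\end{align*}
\end{proof}

\begin{remark}\label{rem:rankone}
The rank condition is essential: the identity has $e_s(Iw_s)=0$ for all $s$ but trace $2$. The three numbers $\tau_s$ determine exactly the trace-free part of $T$, and the equation $\det T=0$ then determines the trace up to sign. All three directions are also needed: with $u=e_2$ and $v=w_1$ the terms for $s=1,2$ vanish, while $u(v)=1$.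
\end{remark}

\section{The spaces, and bases that respect the planes}\label{sec:spaces}

\subsection*{Definition}

Let $m\ge1$ and let $\Gamma=\mathbb Z_m\times\mathbb Z_m$. Let $\mathcal L_1,\mathcal L_2,\mathcal L_3$ be the partitions of $\Gamma\ni(r,c)$ into the $m$ lines
\[
\{r=\text{const}\},\qquad\{c=\text{const}\},\qquad\{r+c=\text{const}\},
\]
respectively. Each line has $m$ points, and two lines from different families meet in exactly one point, because any two of $r$, $c$, $r+c$ can be prescribed and determine $(r,c)$.

For $1\le p\le q\le\infty$ let $E_m^{p,q}=(\mathbb R^2)^\Gamma$, with elements $x=(x_j)_{j\in\Gamma}$, $x_j\in\mathbb R^2$, and norm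
\[
\|x\|=\max_{s=1,2,3}\Bigl(\sum_{L\in\mathcal L_s}\Bigl(\sum_{j\in L}|e_s(x_j)|^p\Bigr)^{q/p}\Bigr)^{1/q}
\]
(with the usual modification if $p$ or $q$ is $\infty$). Its dimension is $2m^2$. The main case is $E_m=E_m^{1,\infty}$, where
\[
\|x\|=\max_s\ \max_{L\in\mathcal L_s}\ \sum_{j\in L}|e_s(x_j)| .
\]
Changing the signs of the blocks $x_j$ is an isometry. So $E_m^{p,q}$ is decomposed into $m^2$ planes with unconditional constant $1$, and ${\rm gl}(E_m^{p,q})\le2$ by Lemma~\ref{lem:gl}.

To see what the norm does, take a line $L\in\mathcal L_1$ and consider the vectors in $E_m$ supported on $L$, say $x_j=(\xi_j,\zeta_j)$ for $j\in L$. Every line of $\mathcal L_2$ and $\mathcal L_3$ meets $L$ in one point, so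
\[
\|x\|=\max\Bigl(\sum_{j\in L}|\xi_j|,\ \max_{j\in L}|\zeta_j|,\ \max_{j\in L}|\xi_j+\zeta_j|\Bigr),
\]
which lies between $\max(\|\xi\|_1,\|\zeta\|_\infty)$ and twice this quantity. Over one line the space is therefore $\ell_1^m\oplus\ell_\infty^m$ up to a factor $2$, and it has a good unconditional basis. The multiples of $w_1=(0,1)$ form the $\ell_\infty^m$ part. With only the two families $\mathcal L_1,\mathcal L_2$ the whole space would have a $1$-unconditional basis, since the norm would depend only on the numbers $|e_1(x_j)|$ and $|e_2(x_j)|$, the absolute values of the coordinates. The third family breaks this basis: let $x_j=w_3=(1,-1)$ on a line $L\in\mathcal L_3$ and $x_j=0$ elsewhere. Then $\|x\|=1$, but changing the sign of all second coordinates turns $w_3$ into $(1,1)$, where $e_3=2$, and the new vector has norm at least $2m$.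

We shall use this test vector, and the functional that detects the change, on every line.

\begin{lemma}\label{lem:test}
Let $s\in\{1,2,3\}$ and $L\in\mathcal L_s$. Let $w_L\in E_m^{p,q}$ be equal to $w_s$ in the blocks $j\in L$ and $0$ elsewhere, and let $e_L(z)=\sum_{j\in L}e_s(z_j)$. Then
\[
\|w_L\|=m^{1/q},\qquad \|e_L\|\le m^{1-1/p}.
\]
\end{lemma}

\begin{proof}
Family $s$ contributes $0$ to $\|w_L\|$, since $e_s(w_s)=0$. For $t\ne s$, each of the $m$ lines of $\mathcal L_t$ meets $L$ in exactly one point, where $|e_t(w_s)|=1$ by \eqref{eq:ew}, so family $t$ contributes $m^{1/q}$. For the functional, H\"older's inequality gives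
\[
|e_L(z)|\le\sum_{j\in L}|e_s(z_j)|\le m^{1-1/p}\Bigl(\sum_{j\in L}|e_s(z_j)|^p\Bigr)^{1/p}\le m^{1-1/p}\|z\| . \qedhere
\]
\end{proof}

\subsection*{Bases that respect the planes}

Before treating arbitrary factorizations we show, for $E_m=E_m^{1,\infty}$, that no choice of bases in the individual planes works, even if the choice varies from point to point. Suppose that in the plane at each $j\in\Gamma$ we are given a basis $(a_j,a_j')$. Together these form a basis of $E_m$. \emph{Its unconditional constant is at least $\sqrt2\,m/3$.}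

Let $R$ change the sign of all $a_j'$ and fix all $a_j$. Then the unconditional constant is at least $\|R\|$. In the $j$-th plane, $R$ acts as $R_j=2T_j-I$, where $T_j$ is the projection onto the span of $a_j$ along $a_j'$. Since $e_s(w_s)=0$, we have $e_s(R_jw_s)=2e_s(T_jw_s)$. The operator $T_j$ has rank one and trace $1$, so Lemma~\ref{lem:plane} gives
\[
\sum_{s=1}^3|e_s(R_jw_s)|=2\sum_{s=1}^3|e_s(T_jw_s)|\ge\sqrt2\qquad\text{for every } j\in\Gamma .
\]
Add this over the $m^2$ points $j$. For each $s$ the lines of $\mathcal L_s$ partition $\Gamma$, so the total is also a sum over the $3m$ lines, and for some $s$ and some line $L\in\mathcal L_s$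
\[
\sum_{j\in L}|e_s(R_jw_s)|\ge\frac{\sqrt2\,m^2}{3m}=\frac{\sqrt2\,m}3 .
\]
The left side is at most $\|Rw_L\|$, by the definition of the norm, while $\|w_L\|=1$. This proves the claim.

Two features will be kept: the comparison of the $m^2$ points with the $3m$ lines, and the use of rank-one operators inside each plane. What is special here is that every basis vector lives in a single plane.

\section{Arbitrary unconditional factorizations}\label{sec:main}

\begin{proposition}\label{prop:main}
For $m\ge1$ and $1\le p\le q\le\infty$,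
\[
\chi_u(E_m^{p,q})\ge\frac{m^{1/p-1/q}}{3\sqrt2}.
\]
In particular $\chi_u(E_m)\ge\dfrac m{3\sqrt2}$.
\end{proposition}

The order is the largest possible for $p=1$, $q=\infty$, since $\chi_u(E_m)\le\sqrt{2m^2}$ by Lemma~\ref{lem:general}(b). The condition $p\le q$ serves only to keep the exponent nonnegative.

A factorization $I_E=BA$ through a space with an unconditional basis is a representation $I_E=\sum_if_i\otimes y_i$ by operators of rank at most one that stays bounded under changes of signs. Now each $f_i$ and each $y_i$ may be spread over all of $\Gamma$. Still, the part of $f_i\otimes y_i$ that maps the $j$-th plane to itself is $f_{ij}\otimes y_{ij}$, where $f_{ij}$ and $y_{ij}$ are the $j$-th components. It again has rank at most one, so Lemma~\ref{lem:plane} applies to it. The difficulty is to pass from sign changes that depend on $i$ only to absolute values for each pair $(i,j)$. The invariance of the norm under block signs makes this possible, if signs are inserted \emph{independently} in the vector and in the functional.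

\begin{proof}
Write $E=E_m^{p,q}$. Let $U$ have an unconditional basis $(b_i)$ with constant $C$ and biorthogonal functionals $(b_i^*)$, and let $A:E\to U$, $B:U\to E$ satisfy $BA=I_E$. Put
\[
D=C\|A\|\|B\|,\qquad f_i=A^*b_i^*\in E^*,\qquad y_i=Bb_i\in E .
\]
Since $\chi_u(E)$ is the infimum of all such $D$, we must show $D\ge m^{1/p-1/q}/(3\sqrt2)$.

\medskip
\emph{Step 1: absolute values for each $i$.} For $x\in E$ we have $x=BAx=\sum_if_i(x)y_i$. Let $g\in E^*$ and choose signs with $\varepsilon_if_i(x)g(y_i)=|f_i(x)g(y_i)|$. For every $N$,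
\[
\sum_{i\le N}|f_i(x)||g(y_i)|=g\Bigl(B\sum_{i\le N}\varepsilon_ib_i^*(Ax)b_i\Bigr)\le\|g\|\,\|B\|\,C\,\Bigl\|\sum_{i\le N}b_i^*(Ax)b_i\Bigr\| .
\]
The last sum is all of $Ax$ once $N$ exhausts a finite basis, and tends to $Ax$ as $N\to\infty$ otherwise. Hence
\begin{equation}\label{eq:1}
\sum_i|f_i(x)||g(y_i)|\le D\|x\|\|g\|\qquad(x\in E,\ g\in E^*).
\end{equation}

\medskip
\emph{Step 2: absolute values for each pair $(i,j)$.} Write $f_i=(f_{ij})_{j\in\Gamma}$ and $g=(g_j)_{j\in\Gamma}$, with functionals $f_{ij},g_j$ on $\mathbb R^2$, and $y_i=(y_{ij})_{j\in\Gamma}$. Changing signs of blocks preserves $\|x\|$, hence also $\|g\|$. Apply \eqref{eq:1} to $(\varepsilon_jx_j)$ and $(\eta_jg_j)$ and average over independent uniform signs $\varepsilon_j,\eta_j$. Since $\varepsilon$ and $\eta$ are independent,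
\[
\sum_i\ \mathbb E\Bigl|\sum_j\varepsilon_jf_{ij}(x_j)\Bigr|\cdot\mathbb E\Bigl|\sum_j\eta_jg_j(y_{ij})\Bigr|\le D\|x\|\|g\| .
\]
Khintchine's inequality $\mathbb E|\sum\varepsilon_jc_j|\ge2^{-1/2}(\sum c_j^2)^{1/2}$, with this constant due to Szarek (1976), gives
\[
\frac12\sum_i\Bigl(\sum_jf_{ij}(x_j)^2\Bigr)^{1/2}\Bigl(\sum_jg_j(y_{ij})^2\Bigr)^{1/2}\le D\|x\|\|g\| ,
\]
and by the Cauchy--Schwarz inequality, for each $i$,
\begin{equation}\label{eq:2}
\sum_{j\in\Gamma}\sum_i|f_{ij}(x_j)|\,|g_j(y_{ij})|\le2D\|x\|\|g\| .
\end{equation}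

\medskip
\emph{Step 3: upper estimate on lines.} Put
\[
\sigma_s(j)=\sum_i|f_{ij}(w_s)|\,|e_s(y_{ij})|\qquad(s=1,2,3,\ j\in\Gamma).
\]
For $L\in\mathcal L_s$ apply \eqref{eq:2} to $x=w_L$ and $g=e_L$. By Lemma~\ref{lem:test},
\[
\sum_{j\in L}\sigma_s(j)\le2D\,m^{1-1/p+1/q} .
\]
Summing over the $m$ lines of $\mathcal L_s$, which partition $\Gamma$, and over $s=1,2,3$,
\begin{equation}\label{eq:3}
\sum_{j\in\Gamma}\sum_{s=1}^3\sigma_s(j)\le6D\,m^{2-1/p+1/q}.
\end{equation}

\medskip
\emph{Step 4: lower estimate at points.} Fix $j\in\Gamma$. Apply $x=\sum_if_i(x)y_i$ to vectors supported in the $j$-th block, and read off the $j$-th block of the result. This gives $I_{\mathbb R^2}=\sum_if_{ij}\otimes y_{ij}$, and taking traces, $2=\sum_if_{ij}(y_{ij})$. By Lemma~\ref{lem:plane} applied to each $f_{ij}\otimes y_{ij}$,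
\[
2\le\sum_i|f_{ij}(y_{ij})|\le\sqrt2\sum_{s=1}^3\sigma_s(j),
\]
so $\sum_s\sigma_s(j)\ge\sqrt2$ for every $j$.

\medskip
Summing over the $m^2$ points and comparing with \eqref{eq:3}, we get $\sqrt2\,m^2\le6D\,m^{2-1/p+1/q}$, that is, $D\ge m^{1/p-1/q}/(3\sqrt2)$.
\end{proof}

Step 4 shows why \eqref{eq:2} needs absolute values inside the sum over $i$. Without them one would test the operators $\sum_if_{ij}\otimes y_{ij}=I$, and every $e_s(Iw_s)$ is $0$ (Remark~\ref{rem:rankone}). Compared with the argument of Section~\ref{sec:spaces}, the only loss is the factor $2$ from the two uses of Khintchine's inequality.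

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:AB}

The dimensions $2m^2$ are filled up to other dimensions by adding a space with a $1$-unconditional basis.

\begin{lemma}\label{lem:fill}
Let $m\ge1$, $M\ge0$ and $G=E_m\oplus_\infty\ell_\infty^M$. Then ${\rm gl}(G)\le2$ and $\chi_u(G)\ge m/(3\sqrt2)$. Hence $\chi_u(G)/{\rm gl}(G)\ge m/(6\sqrt2)$.
\end{lemma}

\begin{proof}
$G$ is the sum of the $m^2$ planes of $E_m$ and $M$ one-dimensional blocks, and all changes of block signs are isometries. So Lemma~\ref{lem:gl} with $d=2$, $K=1$ gives ${\rm gl}(G)\le2$. Since $E_m$ is $1$-complemented in $G$, Lemma~\ref{lem:general}(c) and Proposition~\ref{prop:main} give $\chi_u(G)\ge\chi_u(E_m)\ge m/(3\sqrt2)$.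
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Upper bounds.} If $E$ is a $kn$-dimensional initial block, then $\chi_u(E)/{\rm gl}(E)\le\chi_u(E)\le\sqrt{kn}$ by Lemma~\ref{lem:general}(a),(b). If $k=1$, nonzero vectors in $X_1,\dots,X_n$ form an unconditional basis of $E$ with constant at most $K$, so $\chi_u(E)\le\chi(E)\le K$ and the ratio is at most $K$.

\emph{Lower bound for $k=1$.} The space $c_0$, decomposed by its unit vectors, has initial blocks $\ell_\infty^n$. Here ${\rm gl}(\ell_\infty^n)\le1$ by Lemma~\ref{lem:gl} with $d=K=1$, and $\chi_u(\ell_\infty^n)\ge1$.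

\emph{Lower bound for $k\ge2$.} Since $c_n^{(k,K)}$ is nondecreasing in $K$, we may take $K=1$. Let $m=\lfloor\sqrt n\rfloor$, so that $m^2\le n$ and $m\ge\sqrt n/2$. Let $X=E_m\oplus_\infty c_0$ and number the planes of $E_m$ by $j=1,\dots,m^2$. For $j\le m^2$ let $X_j$ be spanned by the $j$-th plane and $k-2$ unit vectors of $c_0$; for $j>m^2$ let $X_j$ be spanned by $k$ unit vectors of $c_0$. The unit vectors of $c_0$ are taken in increasing order, each exactly once. This is a $k$-UFDD of $X$ with unconditional constant $1$. Its initial block is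
\[
E=X_1\oplus\dots\oplus X_n=E_m\oplus_\infty\ell_\infty^M,\qquad M=(k-2)m^2+k(n-m^2)=kn-2m^2 .
\]
By Lemma~\ref{lem:fill},
\[
\frac{\chi_u(E)}{{\rm gl}(E)}\ge\frac m{6\sqrt2}\ge\frac{\sqrt n}{12\sqrt2}. \qedhere
\]
\end{proof}

The hypothesis $k\ge2$ is used only to fit a plane into a block. Note that ${\rm gl}(E)\le2$ here for every $k$, because Lemma~\ref{lem:gl} may be applied to a finer decomposition than the given one.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The upper bound is Lemma~\ref{lem:general}(a),(b). For $n=1$ it gives $c_1\le1$, and $E=\mathbb R$ gives $c_1\ge1$, since ${\rm gl}(\mathbb R)\le1$ by Lemma~\ref{lem:gl} and $\chi_u(\mathbb R)\ge1$. For $n\ge2$ let $m=\lfloor\sqrt{n/2}\rfloor$, so that $m\ge1$, $2m^2\le n$ and $m\ge\frac12\sqrt{n/2}$. The $n$-dimensional space $E=E_m\oplus_\infty\ell_\infty^{n-2m^2}$ satisfies, by Lemma~\ref{lem:fill},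
\[
\frac{\chi_u(E)}{{\rm gl}(E)}\ge\frac m{6\sqrt2}\ge\frac{1}{6\sqrt2}\cdot\frac{\sqrt n}{2\sqrt2}=\frac{\sqrt n}{24}. \qedhere
\]
\end{proof}

\section{A single space: proof of Theorem \ref{thm:C}}\label{sec:C}

To have all $n$ served by one space we sum the spaces $E_m^{p,q}$ over $m=2^i$. Their numbers of planes grow geometrically, so the last complete summand inside an initial block always makes up at least a fixed proportion of it.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let
\[
X_{p,q}=\Bigl(\bigoplus_{i\ge0}E_{2^i}^{p,q}\Bigr)_{\ell_2},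
\]
with the planes of $E_1^{p,q},E_2^{p,q},E_4^{p,q},\dots$ listed successively. As an $\ell_2$-sum of finite-dimensional spaces, $X_{p,q}$ is reflexive. Changes of signs of planes are isometries, so the listed planes form a $2$-UFDD with unconditional constant $1$. Let $Y_n$ be its $2n$-dimensional initial block. Then ${\rm gl}(Y_n)\le2$ by Lemma~\ref{lem:gl}.

Given $n\ge1$, choose $I\ge0$ with
\[
\frac{4^{I+1}-1}3\le n<\frac{4^{I+2}-1}3 .
\]
Since $\sum_{i\le I}4^i=(4^{I+1}-1)/3$, the block $Y_n$ contains all planes of $E_{2^I}^{p,q}$, and $E_{2^I}^{p,q}$ is $1$-complemented in $Y_n$ as a summand of an $\ell_2$-sum. The upper bound on $n$ gives $4^I>3n/16$, that is, $2^I>\frac{\sqrt3}4\sqrt n$. Since $0\le\theta\le1$, we have $(\sqrt3/4)^\theta\ge\sqrt3/4$, and Lemma~\ref{lem:general}(c) and Proposition~\ref{prop:main} give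
\[
\chi_u(Y_n)\ge\frac{(2^I)^\theta}{3\sqrt2}\ge\frac{\sqrt3}{12\sqrt2}\,n^{\theta/2},\qquad
\frac{\chi_u(Y_n)}{{\rm gl}(Y_n)}\ge\frac{\sqrt3}{24\sqrt2}\,n^{\theta/2}\ge\frac{n^{\theta/2}}{20}.
\]

Now let $1<p\le q<\infty$. Sending $x$ to the three families $(e_s(x_j))_{L\in\mathcal L_s,\,j\in L}$, $s=1,2,3$, embeds $E_m^{p,q}$ isometrically into the $\ell_\infty^3$-sum of three copies of $\ell_q^m(\ell_p^m)$. Replacing the $\ell_\infty^3$-sum by the $\ell_2^3$-sum changes norms by a factor at most $\sqrt3$, for every $m$. So $X_{p,q}$ is isomorphic to a subspace of $\ell_2(\ell_q(\ell_p))$. By a theorem of Day, $\ell_r(Z)$ is uniformly convex whenever $1<r<\infty$ and $Z$ is uniformly convex. Applied three times, starting from $Z=\mathbb R$, it shows that $\ell_2(\ell_q(\ell_p))$ is uniformly convex. Uniformly convex spaces are superreflexive, and superreflexivity passes to subspaces and isomorphic spaces. Hence $X_{p,q}$ is superreflexive.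
\end{proof}

\begin{remark}
The restriction $1<p\le q<\infty$ is needed for superreflexivity of these spaces. On a line $L\in\mathcal L_1$ the vectors $x_j=t_jw_2$, $j\in L$, have norm $\max(\|t\|_p,\|t\|_q)=\|t\|_p$, and the vectors $x_j=t_jw_1$ have norm $\|t\|_q$. So $X_{p,q}$ contains $\ell_p^m$ and $\ell_q^m$ isometrically for arbitrarily large $m$. If $p=1$ or $q=\infty$, then $\ell_1$ or $c_0$ is finitely representable in $X_{p,q}$, which is therefore not superreflexive.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GJMR} Y. Gordon, M. Junge, M. Meyer and S. Reisner, \emph{The GL-l.u.st.\ constant and asymmetry of the Kalton--Peck twisted sum in finite dimensions}, arXiv:1007.4692 (2010).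
\end{thebibliography}

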